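# A $\mathbb{Q}$-homology plane built from nine lines

We work over $\mathbb{C}$ throughout.

## 1. Three lines and two blown-up points

Take three non-concurrent lines $L_1,L_2,L_3$ in $\mathbb{P}^2$. Use affine coordinates $u,v$ on $\mathbb{P}^2\setminus L_3$ with $L_1=\{u=0\}$ and $L_2=\{v=0\}$. Let $\pi:X\to\mathbb{P}^2$ be the blow-up of $p=(0,0)=L_1\cap L_2$ and of $q=(0,1)$, a further point of $L_1$. Write $E_p,E_q$ for the exceptional curves, $H$ for the pull-back of a line, and $L_i'$ for the proper transforms. Put
$$D=L_1'+L_2'+L_3',\qquad S=X\setminus D.$$

What is $S$? Over $\mathbb{P}^2\setminus L_3=\mathbb{A}^2$, blow up $p$ first. Removing the proper transform of $v=0$ leaves the chart with coordinates $(s,v)$, where $u=sv$. In this chart $L_1'$ is $\{s=0\}$ and $q$ is $(0,1)$. Now blow up $q$ and remove the proper transform of $s=0$. What remains is the chart with coordinates $(s,w)$, where $v-1=sw$. So $S\cong\mathbb{A}^2$, with coordinates $s=u/v$ and $w=v(v-1)/u$. We have the affine plane with an unusual boundary.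

The boundary classes are
$$L_1'\sim H-E_p-E_q,\qquad L_2'\sim H-E_p,\qquad L_3'\sim H .$$
They are linearly independent in $H^2(X;\mathbb{Q})$, which has dimension $3$. The curves form a chain: $L_1'\cdot L_2'=1-1=0$ and $L_1'\cdot L_3'=L_2'\cdot L_3'=1$. Since $K_X\sim-3H+E_p+E_q$, we get
$$2K_X+D\sim-6H+2E_p+2E_q+3H-2E_p-E_q=-3H+E_q .$$
The class $H$ is nef and $H\cdot(2K_X+D)=-3$. So no positive multiple of $2K_X+D$ has a nonzero section.

Now move $q$ to a point of $L_3$ that lies on neither $L_1$ nor $L_2$. The boundary is again a chain of three curves, but $L_1'\sim L_2'\sim H-E_p$, and the classes are dependent. The function $u/v$ has divisor $L_1'-L_2'$, so it is regular and nowhere zero on the new complement. It sends a small loop around $L_1'$ to a loop of winding number $\pm1$ around $0$. So $H_1$ of the complement, with rational coefficients, is nonzero.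

Two things happened. The topology of the complement was read off from the boundary: its shape, and the independence of its classes. When the topology was that of a plane, $2K_X+D$ was negative. Is this negativity forced?

## 2. $\mathbb{Q}$-homology planes and the divisor $K_X+\frac12D$

**Definition.** A normal complex algebraic surface $S$ is a *$\mathbb{Q}$-homology plane* if $H_i(S;\mathbb{Q})=0$ for all $i>0$. We consider only smooth ones. A *log smooth completion* of $S$ is a pair $(X,D)$ with $X$ a smooth projective surface and $D\subseteq X$ a reduced divisor with simple normal crossings (SNC: smooth components, crossing transversally, no three through a point) such that $X\setminus D\cong S$.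

For example, $\mathbb{A}^2$ is a $\mathbb{Q}$-homology plane. It has the completion $(\mathbb{P}^2,\text{line})$, and also the completion found in Section 1. Another example is $\mathbb{P}^2\setminus C$ with $C$ a smooth conic; the lemma of Section 3 will confirm it at once.

**Definition.** For a $\mathbb{Q}$-divisor $L$ on $X$, put $\kappa(L)=-\infty$ if $h^0(X,\lfloor mL\rfloor)=0$ for all integers $m\ge1$. Otherwise $\kappa(L)$ is the largest dimension of the image of $X$ under the rational maps given by the systems $|\lfloor mL\rfloor|$, $m\geq 1$.

We use two standard consequences. If all $h^0(\lfloor mL\rfloor)$ are at most $1$ and one of them is $1$, then $\kappa(L)=0$. If $N\ge1$ is such that $NL$ is integral and $h^0(jNL)\ge cj^2$ for some $c>0$ and all large $j$, then $\kappa(L)=2$, the largest possible value on a surface; one says that $L$ is *big*. Since $D$ is reduced,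
$$\lfloor m(K_X+\lambda D)\rfloor=mK_X+\lfloor m\lambda\rfloor D .$$
For $(\mathbb{P}^2,\text{line})$ and $\lambda=\frac12$ this divisor has degree $-3m+\lfloor m/2\rfloor<0$. For $(\mathbb{P}^2,C)$ with $C$ a conic it has degree $-3m+2\lfloor m/2\rfloor<0$. In Section 1 its product with $H$ is $-3m+3\lfloor m/2\rfloor<0$. In all three cases $\kappa(K_X+\frac12D)=-\infty$.

It is known that $\kappa(K_X+\frac12D)$ depends only on $X\setminus D$ and not on the completion; a proof is included in Section 8. The following statement is taken from Tomasz Pełka, "Smooth $\mathbb{Q}$-homology planes satisfying the Negativity Conjecture", arXiv:2111.09778 (2021).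

**Conjecture (Negativity Conjecture).** Let $(X,D)$ be a log smooth completion of a $\mathbb{Q}$-homology plane. Then $\kappa(K_X+\frac12D)=-\infty$.

We shall see that the conjecture is false, and that the value $2$ occurs.

## 3. Reading the topology from the boundary

The *dual graph* of an SNC divisor $D$ has one vertex for each component and one edge for each crossing point.

**Lemma 1.** Let $X$ be a smooth projective rational surface and $D$ an SNC divisor on $X$, all of whose components $D_j$ are isomorphic to $\mathbb{P}^1$. Then $X\setminus D$ is a $\mathbb{Q}$-homology plane if and only if the dual graph of $D$ is a tree and the classes of the $D_j$ form a basis of $H^2(X;\mathbb{Q})$.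

**Step 1: the cohomology of $D$.** All coefficients are $\mathbb{Q}$. Let $V$ and $E$ be the sets of vertices and edges of the dual graph. Restricting functions to the components gives an exact sequence of sheaves on $D$,
$$0\to\mathbb{Q}_D\to\bigoplus_j\mathbb{Q}_{D_j}\to\bigoplus_{\text{crossings}}\mathbb{Q}\to0 ,$$
where the second map takes differences of values at the crossings. Since $H^1(\mathbb{P}^1)=0$, the long exact sequence says that $H^0(D)$ and $H^1(D)$ are the kernel and cokernel of $\mathbb{Q}^V\to\mathbb{Q}^E$, that is, $H^0$ and $H^1$ of the dual graph, and that $H^2(D)=\bigoplus_jH^2(D_j)=\mathbb{Q}^V$. So the dual graph is a tree exactly when $H^0(D)=\mathbb{Q}$ and $H^1(D)=0$.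

**Step 2: the restriction map in degree $2$.** It is
$$r:H^2(X)\to H^2(D)=\mathbb{Q}^V,\qquad \alpha\mapsto(\alpha\cdot D_j)_j .$$
The intersection form on $H^2(X)$ is nondegenerate, and with respect to it $r$ is the transpose of the map $\mathbb{Q}^V\to H^2(X)$ that sends the $j$-th basis vector to $[D_j]$. So $r$ is an isomorphism if and only if the $[D_j]$ form a basis.

**Step 3: the pair $(X,D)$.** By Lefschetz duality $H_i(X\setminus D)\cong H^{4-i}(X,D)$. So $X\setminus D$ is a $\mathbb{Q}$-homology plane if and only if $H^j(X,D)=0$ for $j\le3$. We compare this with the exact sequence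
$$\cdots\to H^{j-1}(X)\to H^{j-1}(D)\to H^j(X,D)\to H^j(X)\to H^j(D)\to\cdots,$$
in which $H^1(X)=H^3(X)=0$ because $X$ is rational.

Suppose the graph is a tree and the $[D_j]$ form a basis. Then $H^0(X)\to H^0(D)$ is an isomorphism, so $H^0(X,D)=0$; together with $H^1(X)=0$ this gives $H^1(X,D)=0$. From $H^1(D)=0$ and the injectivity of $r$ we get $H^2(X,D)=0$. From the surjectivity of $r$ and $H^3(X)=0$ we get $H^3(X,D)=0$.

Conversely, suppose $H^j(X,D)=0$ for $j\le3$. Vanishing for $j=0,1$ gives $H^0(D)\cong H^0(X)=\mathbb{Q}$. Vanishing for $j=2$ and $H^1(X)=0$ give $H^1(D)=0$, so the graph is a tree. Vanishing for $j=2,3$ makes $r$ an isomorphism, so the $[D_j]$ form a basis. $\blacksquare$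

For a smooth conic $C\subset\mathbb{P}^2$ the graph is one vertex and $[C]=2H$ is a basis of $H^2(\mathbb{P}^2;\mathbb{Q})$, so $\mathbb{P}^2\setminus C$ is a $\mathbb{Q}$-homology plane.

## 4. Counting lines: double points allow four, triple points force nine

Let us look for counterexamples of the kind in Section 1. Take $n\geq 1$ lines in $\mathbb{P}^2$ and blow up finitely many points $p$ of $\mathbb{P}^2$; let $m_p$ be the number of lines through $p$. Let $D$ consist of all proper transforms $L'$ and of those $E_p$ with $p$ in some chosen set $R$ of blown-up points; say $\varepsilon_p=1$ if $p\in R$ and $\varepsilon_p=0$ otherwise. From $K_X\sim-3H+\sum E_p$ and $\sum L'\sim nH-\sum m_pE_p$ we get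
$$2K_X+D\sim(n-6)H+\sum_p(2-m_p+\varepsilon_p)E_p. \tag{1}$$
Intersecting with $H$ gives $n-6$. The divisor $mK_X+\lfloor m/2\rfloor D$ has product $-3m+n\lfloor m/2\rfloor\le\frac m2(n-6)$ with the nef class $H$. So at most five lines always give $\kappa=-\infty$, and from six lines on this test says nothing. We want many lines.

**Lines in general position.** The first thing to try is $n$ lines with only double points. By (1), a blown-up double point with $E_p\not\subseteq D$ has coefficient $2-2=0$, so it costs nothing in $2K_X+D$, while it separates two lines. But the topology sets a limit. If $p$ is a double point, or a point on one line, and we blow it up and keep $E_p$ in $D$, then $X\setminus D$ does not change; so assume this is never done. A point off all the lines with $E_p\subseteq D$ would disconnect $D$ from $E_p$, so it is excluded. Hence $D$ has $n$ components. Let $k$ be the number of double points blown up and $k'\ge k$ the number of all blown-up points. By Lemma 1 a $\mathbb{Q}$-homology plane needs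
$$n=1+k',\qquad n-1=\binom n2-k,$$
the first because the components form a basis, the second because the graph is a tree. Then $\binom n2=n-1+k\le2(n-1)$, so $n\le4$. In that range $2K_X+D$ is negative against $H$. General position cannot reach six lines: there are too many crossings to remove, and each removal raises the rank of $H^2$ by one.

**Only triple points.** A triple point removes three crossings for a single blow-up. Suppose $n\ge2$ lines have only triple points as intersection points, $t$ of them. Blow up all of them and no other points, and keep $E_p$ in $D$ for $p\in R$, with $|R|=r$. The $L'$ are then pairwise disjoint, and each $E_p$ with $p\in R$ meets three of them. Counting pairs of lines, components, and edges of a tree, we need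
$$3t=\binom n2,\qquad n+r=1+t,\qquad 3r=n+r-1 .$$
The last equation gives $r=\frac{n-1}2$, the middle one gives $t=n-1+r=3r=\frac{3(n-1)}2$, and then $\frac{n(n-1)}6=\frac{3(n-1)}2$, so
$$n=9,\qquad t=12,\qquad r=4 .$$
The degree is now on our side. In (1) the coefficient of $E_p$ is $0$ for $p\in R$ and $-1$ otherwise, so
$$2K_X+D\sim3H-\sum_{p\notin R}E_p. \tag{2}$$
Its sections are the plane cubic forms that vanish at eight given points: eight linear conditions on ten coefficients. So $h^0(2K_X+D)\ge2$. If nine such lines exist, with four triple points for which Lemma 1 applies, the conjecture fails.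

## 5. The dual Hesse arrangement, and a tree that fails

Let $\omega=e^{2\pi i/3}$ and let $\mathcal{L}$ be the nine lines of the dual Hesse arrangement
$$(x^3-y^3)(y^3-z^3)(z^3-x^3)=0\quad\text{in }\mathbb{P}^2 .$$
They fall into three families: $x=\omega^iy$, $y=\omega^iz$, $z=\omega^ix$.

Consider the twelve points $(1{:}0{:}0),(0{:}1{:}0),(0{:}0{:}1)$ and $(1{:}\omega^a{:}\omega^b)$ with $a,b\in\{0,1,2\}$. The point $(0{:}0{:}1)$ lies on the three lines $x=\omega^iy$ and on no other, and similarly for the other two coordinate points. The point $(1{:}\omega^a{:}\omega^b)$ lies on exactly one line of each family, namely $x=\omega^{-a}y$, $y=\omega^{a-b}z$ and $z=\omega^bx$. So each of the twelve points lies on exactly three of the lines. Two lines share only one point, so these points account for $12\cdot3=36=\binom92$ different pairs of lines, that is, for all pairs. Hence there are no other singular points, and any two of the nine lines meet in exactly one of the twelve points. On one line, the eight other lines are grouped in pairs, so each line contains exactly $8/2=4$ of the points.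

Let $\pi:X\to\mathbb{P}^2$ be the blow-up of the twelve points, with exceptional curves $E_p$, and let $H=\pi^*(\text{line})$. The nine curves $L'$ are pairwise disjoint, since any two lines meet transversally at a single blown-up point. Moreover
$$L'^2=1-4=-3,\qquad E_p^2=-1,\qquad L'\cdot E_p=\begin{cases}1&p\in L\\0&p\notin L,\end{cases}$$
the $E_p$ are pairwise disjoint, and the three lines through $p$ meet $E_p$ in distinct points. So the sum of all $L'$ and all $E_p$ is an SNC divisor with components $\cong\mathbb{P}^1$. Also $\dim H^2(X;\mathbb{Q})=1+12=13$.

It remains to choose four points. The symmetric choice is the three coordinate points and $(1{:}1{:}1)$. The exceptional curve over each coordinate point joins the three lines of one family, and $E_{(1:1:1)}$ joins $x=y$, $y=z$ and $z=x$, one from each family. The graph is connected with $13$ vertices and $12$ edges, so it is a tree, and (2) holds. Nevertheless the complement is not a $\mathbb{Q}$-homology plane. Each of the nine points $(1{:}\omega^a{:}\omega^b)$ lies on exactly one line of each family, so for each coordinate point $r$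
$$\sum_{L\ni r}L'+3E_r\sim3H-\sum_{a,b}E_{(1:\omega^a:\omega^b)},$$
and the right side is the same for the three values of $r$. The boundary classes are dependent. It is the failure of Section 1 again: $(x^3-y^3)/(y^3-z^3)$ is a nonconstant function without zeros or poles on the complement. The three families lie in one pencil of cubics, and the boundary contains three complete members of it.

So we give up this symmetry and choose instead the four triple points on one line.

## 6. The surface $S$, and the failure of the conjecture

Fix $A=\{x=y\}\in\mathcal{L}$. Let $p_1,\dots,p_4$ be the triple points on $A$, namely $(0{:}0{:}1)$ and $(1{:}1{:}\omega^b)$ for $b=0,1,2$. Put $E_i=E_{p_i}$ and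
$$D=\sum_{L\in\mathcal{L}}L'+E_1+E_2+E_3+E_4,\qquad S=X\setminus D .$$

**Theorem 1.** $S$ is a smooth $\mathbb{Q}$-homology plane, $(X,D)$ is a log smooth completion of it, and $3(2K_X+D)\sim\sum_LL'+3\sum_iE_i\ge0$. Hence $\kappa(K_X+\frac12D)\ge0$, and the Negativity Conjecture is false.

**Step 1: $D$ is an SNC tree of rational curves.** By Section 5, $D$ is SNC with $9+4=13$ components, all $\cong\mathbb{P}^1$. Each of the eight lines other than $A$ meets $A$ in exactly one of the $p_i$, and each $p_i$ lies on exactly two of them, say $B_i$ and $C_i$. So the dual graph has a central vertex $A'$ adjacent to $E_1,\dots,E_4$, and each $E_i$ is further adjacent to two leaves $B_i',C_i'$. There are no other edges. This is a tree.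

**Step 2: the components are independent.** Suppose $Z=aA'+\sum_i(b_iB_i'+c_iC_i'+e_iE_i)$ is zero in $H^2(X;\mathbb{Q})$. We intersect with the components, from the leaves inwards. From
$$0=Z\cdot B_i'=-3b_i+e_i,\qquad 0=Z\cdot C_i'=-3c_i+e_i$$
we get $b_i=c_i$ and $e_i=3b_i$. Then
$$0=Z\cdot E_i=a+b_i+c_i-e_i=a-b_i,$$
so $b_i=c_i=a$ and $e_i=3a$. Finally
$$0=Z\cdot A'=-3a+\sum_ie_i=-3a+12a=9a .$$
So $a=0$ and all the coefficients vanish.

**Step 3: $S$ is a $\mathbb{Q}$-homology plane.** The $13$ components are independent in the $13$-dimensional space $H^2(X;\mathbb{Q})$, hence form a basis, and their graph is a tree. Lemma 1 applies. The surface $S$ is smooth because it is open in $X$.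

**Step 4: effectivity.** Each of the twelve points lies on three lines, so $\sum_LL'\sim9H-3\sum_pE_p$. Since $K_X\sim-3H+\sum_pE_p$,
$$3K_X\sim-\sum_LL'. \tag{3}$$
Therefore
$$3(2K_X+D)\sim-2\sum_LL'+3\sum_LL'+3\sum_iE_i=\sum_LL'+3\sum_iE_i\ge0. \tag{4}$$
Since $3(2K_X+D)=6(K_X+\frac12D)$, we get $h^0(6(K_X+\frac12D))\ge1$ and $\kappa(K_X+\frac12D)\ge0$. $\blacksquare$

By (2), already $2K_X+D$ is linearly equivalent to an effective divisor, and one can write down its sections. The eight triple points not on $A$ are $(1{:}0{:}0)$, $(0{:}1{:}0)$ and $(1{:}\omega^a{:}\omega^b)$ with $a=1,2$. The cubics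
$$z^3+xy(x+y),\qquad z(x^2+xy+y^2)$$
vanish at all of them: for the first, at $(1{:}\omega^a{:}\omega^b)$ with $a\ne0$ the value is $1+\omega^a+\omega^{2a}=0$; for the second, the factor $x^2+xy+y^2$ takes the same value there; both vanish at the two coordinate points.

Here are the finer statements about this surface, with the notation above.

**Theorem 2.**
1. $\kappa(K_X+\frac12D)=2$. More precisely, $h^0(m(2K_X+D))=1+\frac{m(m+1)}2$ for all $m\ge1$; in particular $h^0(2K_X+D)=2$.
2. For rational $\lambda\in[0,1]$ the number $\kappa(K_X+\lambda D)$ depends only on $S$, and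
$$\kappa(K_X+\lambda D)=\begin{cases}-\infty&\lambda<\frac13\\0&\lambda=\frac13\\2&\lambda>\frac13.\end{cases}$$
In particular $S$ is of log general type (the case $\lambda=1$). For this $S$ the negativity threshold, that is, the value of $\lambda$ at which $\kappa(K_X+\lambda D)$ stops being $-\infty$, is exactly $\frac13$.
3. $|H_1(S;\mathbb{Z})|=27$.
4. Let $R$ be a set of triple points and $D_R=\sum_LL'+\sum_{p\in R}E_p$. Then $X\setminus D_R$ is a $\mathbb{Q}$-homology plane if and only if $R$ consists of the four triple points on one line of $\mathcal{L}$. The nine resulting surfaces are isomorphic.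
5. $h^i(\Theta_X(-\log D))=0,0,2$ for $i=0,1,2$.

The five parts are proved in Sections 7 to 11.

## 7. Part 1: cubics through eight points

**Step 1: remove the four curves $E_i$.** The purpose is to see $2K_X+D$ as a pull-back from a simpler surface. Let $\sigma:X\to Y$ contract $E_1,\dots,E_4$. Then $Y$ is the blow-up of $\mathbb{P}^2$ in the eight triple points $q_1,\dots,q_8$ not on $A$. The divisor $\sigma_*D$ is the sum of the proper transforms of the nine lines on $Y$, and it has an ordinary triple point at each $\sigma(E_i)$. So
$$K_X=\sigma^*K_Y+\sum_iE_i,\qquad D=\sigma^*\sigma_*D-3\sum_iE_i+\sum_iE_i,$$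
and the coefficient of $E_i$ in $2K_X+D-\sigma^*(2K_Y+\sigma_*D)$ is $2+1-3=0$. Hence $2K_X+D\sim\sigma^*(2K_Y+\sigma_*D)$.

**Step 2: identify the class on $Y$.** Let $A_Y\sim H$ be the transform of $A$, which contains no $q_k$, and let $N_1,\dots,N_8$ be the transforms of the other lines. Each of these eight lines contains four triple points, one of them on $A$, so $N_j$ passes through three of the $q_k$. Each $q_k$ lies on three of these eight lines. So $\sum_jN_j\sim8H-3\sum_kE_{q_k}$ and
$$2K_Y+\sigma_*D\sim-6H+2\sum_kE_{q_k}+9H-3\sum_kE_{q_k}=3H-\sum_kE_{q_k}\sim-K_Y .$$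
Thus
$$2K_X+D\sim\sigma^*(-K_Y). \tag{5}$$

**Step 3: $-K_Y$ is nef and big.** We have
$$-3K_Y\sim9H-3\sum_kE_{q_k}\sim A_Y+\sum_jN_j,\qquad -K_Y\cdot A_Y=3,\qquad -K_Y\cdot N_j=3-3=0 .$$
An irreducible curve that is not a component of $A_Y+\sum_jN_j$ meets this effective divisor non-negatively, and the components do so by the numbers just computed. So $-K_Y$ is nef. Since $K_Y^2=9-8=1>0$, it is also big.

**Step 4: count sections.** For $m\ge1$ the divisor $-(m+1)K_Y$ is nef and big, so Kawamata–Viehweg vanishing gives
$$h^i(-mK_Y)=h^i\big(K_Y-(m+1)K_Y\big)=0\qquad(i>0).$$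
The surface $Y$ is rational, so $\chi(\mathcal{O}_Y)=1$. By (5), by $\sigma_*\mathcal{O}_X=\mathcal{O}_Y$ and by Riemann–Roch,
$$h^0(m(2K_X+D))=h^0(-mK_Y)=1+\tfrac12(-mK_Y)\cdot(-mK_Y-K_Y)=1+\tfrac{m(m+1)}2 .$$
For $m=1$ this is $2$. Since $m(2K_X+D)=2m(K_X+\frac12D)$ and the growth is quadratic, $\kappa(K_X+\frac12D)=2$.

## 8. Part 2: varying the coefficient of the boundary

**Step 1: one blow-up at a boundary point does not change sections.** Let $D$ be an SNC divisor on a smooth projective surface with canonical divisor $K$, let $f$ be the blow-up of a point of multiplicity $\mu\in\{1,2\}$ of $D$, and let $E$ be the exceptional curve. Put $D'=(f^*D)_{\mathrm{red}}=f^*D-(\mu-1)E$, which is again SNC, and $K'=f^*K+E$. Then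
$$mK'+\lfloor m\lambda\rfloor D'=f^*\big(mK+\lfloor m\lambda\rfloor D\big)+\big(m-(\mu-1)\lfloor m\lambda\rfloor\big)E .$$
The coefficient of $E$ is $\ge0$ because $\mu-1\le1$ and $\lambda\le1$. Since $f_*\mathcal{O}(eE)=\mathcal{O}$ for $e\ge0$, pull-back identifies the two spaces of sections. Ratios of sections correspond, so the dimensions of the images of the maps they define agree. Hence $\kappa(K'+\lambda D')=\kappa(K+\lambda D)$.

**Step 2: any two completions are dominated by a third.** Let $(X_1,D_1)$ and $(X_2,D_2)$ be log smooth completions of $S$. The birational map $X_1\dashrightarrow X_2$ that is the identity on $S$ is resolved by blowing up points over $D_1$, since it is a morphism on $S$. This gives $f:X'\to X_1$ and a morphism $g:X'\to X_2$. We claim that $g$, too, is a composition of blow-ups over the boundary. The copy $f^{-1}(S)$ of $S$ in $X'$ lies in $g^{-1}(S)$, and it is the image of a section of the proper map $g^{-1}(S)\to S$, so it is closed in $g^{-1}(S)$. It is also open, and $g^{-1}(S)$ is irreducible. So $f^{-1}(S)=g^{-1}(S)$, and $g$ is an isomorphism over $S$. A birational morphism of smooth projective surfaces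 is a composition of blow-ups of points; here all centers lie over $D_2$. The boundary $X'\setminus S$ is the reduced preimage of $D_1$ and of $D_2$. By Step 1, applied along both sequences of blow-ups, $\kappa(K_{X_1}+\lambda D_1)=\kappa(K_{X_2}+\lambda D_2)$.

So $\kappa(K_X+\lambda D)$ depends only on $S$. Now return to our $X$ and $D$.

**Step 3: $\lambda<\frac13$.** Here degree against $H$ suffices. The class $H$ is nef, $H\cdot K_X=-3$ and $H\cdot D=9$, so for $m\ge1$
$$H\cdot\big(mK_X+\lfloor m\lambda\rfloor D\big)=-3m+9\lfloor m\lambda\rfloor\le9m\big(\lambda-\tfrac13\big)<0,$$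
and there are no sections. So $\kappa=-\infty$.

**Step 4: $\lambda=\frac13$.** By (3), for $k\ge1$,
$$3k\big(K_X+\tfrac13D\big)=3kK_X+kD\sim-k\sum_LL'+k\sum_LL'+k\sum_iE_i=k\sum_iE_i .$$
The $E_i$ are disjoint $(-1)$-curves contracted by $\sigma$, so $h^0(k\sum_iE_i)=h^0(\mathcal{O}_Y)=1$. For $m$ not divisible by $3$ we bound $h^0$ by cubing. Let $F=mK_X+\lfloor\frac m3\rfloor D$ and suppose it has two independent sections $s,t$. Then $s^3$ and $t^3$ are independent sections of $3F$, since $(s/t)^3$ constant would force $s/t$ constant. As $3F\le3mK_X+mD=3m(K_X+\frac13D)$, the latter would have $h^0\ge2$, a contradiction. So all $h^0$ are at most $1$, some are $1$, and $\kappa=0$.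

**Step 5: $\lambda>\frac13$.** We bound $K_X+\lambda D$ below by a multiple of $2K_X+D$. Let $c=\min(\lambda-\frac13,\frac\lambda3)>0$. By (3) and (4),
$$K_X+\lambda D\sim_{\mathbb{Q}}\big(\lambda-\tfrac13\big)\sum_LL'+\lambda\sum_iE_i\ \ge\ c\Big(\sum_LL'+3\sum_iE_i\Big)\sim_{\mathbb{Q}}3c\,(2K_X+D).$$
Choose $N$ divisible by $3$ such that $N\lambda$ and $Nc$ are integers; after multiplication by $N$ everything is integral and both equivalences are linear equivalences. So for $j\ge1$, with $M=3cNj$,
$$h^0\big(jN(K_X+\lambda D)\big)\ge h^0\big(M(2K_X+D)\big)=1+\tfrac{M(M+1)}2$$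
by part 1. The growth is quadratic, so $\kappa=2$. This completes part 2.

## 9. Part 3: the order of $H_1(S;\mathbb{Z})$

**Step 1: the discriminant of the boundary.** Minus the intersection matrix of $D$ has diagonal entries $3$ (for $A'$ and the eight leaves) and $1$ (for each $E_i$), and entry $-1$ for each edge. Eliminate the leaves first, then the $E_i$. The pivots are $3$ for each of the eight leaves, then
$$1-\tfrac13-\tfrac13=\tfrac13\ \text{ for each }E_i,\qquad 3-4\cdot3=-9\ \text{ for }A' .$$
So the determinant is $3^8\cdot3^{-4}\cdot(-9)=-3^6$.

**Step 2: $H_1$ as a cokernel.** By duality $H_1(S;\mathbb{Z})\cong H^3(X,D;\mathbb{Z})$, and $H^3(X;\mathbb{Z})=0$ because $X$ is a blow-up of $\mathbb{P}^2$ in points. So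
$$H_1(S;\mathbb{Z})\cong\operatorname{coker}\big(H^2(X;\mathbb{Z})\to H^2(D;\mathbb{Z})\big).$$
The sheaf sequence of Lemma 1, with $\mathbb{Z}$ in place of $\mathbb{Q}$, gives $H^2(D;\mathbb{Z})=\mathbb{Z}^{13}$, and the map is $\alpha\mapsto(\alpha\cdot D_j)_j$.

**Step 3: compare.** Let $G$ be the Gram matrix of a basis of $H^2(X;\mathbb{Z})$; this lattice is unimodular, so $\det G=\pm1$. Let the rows of $M$ be the coordinates of the $D_j$. The map of Step 2 has matrix $MG$, so its cokernel has order $n=|\det M|$. The intersection matrix of $D$ is $MGM^{T}$, with determinant $\pm n^2$. So $n^2=3^6$ and $n=27$.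

As a check on the method, for a conic $C\sim2H$ in $\mathbb{P}^2$ the cokernel is $\mathbb{Z}/2$, and $C^2=4=2^2$.

## 10. Part 4: which exceptional curves can be kept

**Step 1: the count.** Suppose $X\setminus D_R$ is a $\mathbb{Q}$-homology plane. The divisor $D_R$ is SNC with rational components, so by Lemma 1 its graph is a tree and its components form a basis of $H^2(X;\mathbb{Q})$. Hence $9+|R|=13$ and $|R|=4$.

**Step 2: an affine plane of order $3$.** We translate the incidences into combinatorics. Regard the nine lines as "points" and the twelve triple points as $3$-element "blocks"; for instance, the three coordinate points of $\mathbb{P}^2$ are the blocks formed by the three families. By Section 5, any two points lie in exactly one block, so two different blocks share at most one point, and each point lies in four blocks. Let $b$ be a block and $P\notin b$ a point. The blocks joining $P$ to the three elements of $b$ are different from one another, because a block containing two elements of $b$ is $b$ itself, which does not contain $P$. So exactly three of the four blocks through $P$ meet $b$, and exactly one is disjoint from $b$.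

It follows that "equal or disjoint" is an equivalence relation on blocks. Reflexivity and symmetry are clear. For transitivity, let $b,c$ and $c,d$ be equal or disjoint. If $b=c$ or $c=d$, there is nothing to show. Otherwise $b$ and $d$ are disjoint from $c$. If they shared a point $P$, then $P\notin c$, and $b$ and $d$ would both be the one block through $P$ that is disjoint from $c$, so $b=d$.

**Step 3: degrees.** For a point $P$ let $d_P$ be the number of blocks of $R$ containing $P$, that is, the degree of the corresponding $L'$ in the tree. The tree is connected and has more than one vertex, so $d_P\ge1$: the four blocks of $R$ cover all nine points. Moreover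
$$\sum_P(d_P-1)=4\cdot3-9=3 .$$
We distinguish three cases.

**Step 4: some $d_P=4$.** Then all four blocks of $R$ contain $P$, so $R$ is the set of four triple points on the line $P$. This is the case claimed.

**Step 5: some $d_P=3$, none equal to $4$.** The four blocks through $P$ divide the eight other points into four pairs. Three of these blocks belong to $R$ and cover $7$ points. The other two points form, together with $P$, the fourth block through $P$. The last block of $R$ must contain these two points, so it is that block, and $d_P=4$, a contradiction.

**Step 6: all $d_P\le2$.** By Step 3 exactly three points have $d_P=2$. Form the graph on the four blocks of $R$ in which meeting blocks are joined. Two meeting blocks share exactly one point, which has $d_P=2$, and each point with $d_P=2$ comes from exactly one pair; so there are three edges. By Step 2, "equal or non-adjacent" is an equivalence relation on the vertices, so the graph is complete multipartite. With four vertices, the part sizes $4$, $3{+}1$, $2{+}2$, $2{+}1{+}1$, $1{+}1{+}1{+}1$ give $0,3,4,5,6$ edges. So the graph is $K_{1,3}$: this is the tree that failed in Section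 5, now up to symmetry of the blocks.

So $R$ contains three pairwise disjoint blocks $r_1,r_2,r_3$, and these partition the nine lines. A block $p\notin\{r_1,r_2,r_3\}$ shares at most one element with each $r_i$ and has three elements, so it shares exactly one with each. That is, the triple point $p$ lies on exactly one line through $r_i$. No line through $r_i$ passes through another $r_j$. Hence
$$\sum_{L\ni r_i}L'+3E_{r_i}\sim3H-\sum_{p\notin\{r_1,r_2,r_3\}}E_p\qquad(i=1,2,3).$$
The right side does not depend on $i$, so the components of $D_R$ are linearly dependent, a contradiction. Only the case of Step 4 remains.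

**Step 7: the converse.** Permutations of the coordinates and the maps $\mathrm{diag}(1,\omega^a,\omega^b)$ preserve the arrangement. The diagonal maps permute the three lines of a given family transitively, and the permutations of coordinates permute the families transitively. So the group they generate is transitive on $\mathcal{L}$. It permutes the triple points and acts on $X$. Hence each of the nine choices of a line gives a surface isomorphic to $S$, which is a $\mathbb{Q}$-homology plane by Theorem 1. This proves part 4.

## 11. Part 5: vector fields tangent to the boundary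

**Definition.** Let $D$ be a reduced divisor on a smooth surface $X$. Then $\Theta_X(-\log D)$ is the sheaf of vector fields $v$ that preserve the ideal of $D$; equivalently, $v(\ell)\in(\ell)$ for a local equation $\ell$ of each branch of $D$.

The two forms agree: if $f=\prod\ell_i$ with pairwise coprime $\ell_i$ and $v(f)=\sum_iv(\ell_i)f/\ell_i\in(f)$, then $\ell_i$ divides $v(\ell_i)f/\ell_i$, hence divides $v(\ell_i)$; the converse is clear. For example, if $D=\{xy=0\}$ in local coordinates, the sheaf is free on $x\partial_x,y\partial_y$; if $D=\{x=0\}$, it is free on $x\partial_x,\partial_y$. So for SNC divisors it is locally free of rank $2$ with determinant $\mathcal{O}(-(K_X+D))$.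

**Step 1: pass to all twelve exceptional curves.** Let $D^+=\sum_LL'+\sum_pE_p$, an SNC divisor by Section 5. Consider
$$0\to\Theta_X(-\log D^+)\to\Theta_X(-\log D)\to\bigoplus_{p\notin A}N_{E_p}\to0,\qquad N_{E_p}\cong\mathcal{O}_{\mathbb{P}^1}(-1),$$
where the second map sends a field to its component normal to $E_p$. Check exactness in local coordinates with $E_p=\{y=0\}$, $p\notin A$. Near a crossing with $L'=\{x=0\}$, the middle sheaf is generated by $x\partial_x,\partial_y$; the image of $\partial_y$ generates $N_{E_p}$, and the kernel is generated by $x\partial_x,y\partial_y$. Away from the $L'$ it is the same with $\partial_x$ in place of $x\partial_x$. Since $\mathcal{O}_{\mathbb{P}^1}(-1)$ has no cohomology,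
$$H^i(\Theta_X(-\log D))=H^i(\Theta_X(-\log D^+)).$$

**Step 2: the direct image on $\mathbb{P}^2$.** Let $B=\bigcup_{L\in\mathcal{L}}L\subset\mathbb{P}^2$. We claim
$$\pi_*\Theta_X(-\log D^+)=\Theta_{\mathbb{P}^2}(-\log B).$$
A field on $\pi^{-1}(U)$ tangent to $D^+$ gives a field on $U$ minus the triple points. It extends over them, since $\Theta_{\mathbb{P}^2}$ is locally free and the points have codimension $2$, and it is tangent to $B$.

Conversely, let $v=\alpha\partial_u+\beta\partial_w$ be tangent to three lines through a triple point $p=(0,0)$. At $p$ the vector $v(p)$ is killed by the equations of three different lines, so $v(p)=0$. In the chart $u=t$, $w=ts$ of the blow-up we have $\partial_u=\partial_t-\frac st\partial_s$ and $\partial_w=\frac1t\partial_s$, so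
$$v=\alpha\,\partial_t+\frac{\beta-s\alpha}t\,\partial_s .$$
Since $\alpha$ and $\beta$ vanish at $p$, their pull-backs are divisible by $t$. So $v$ lifts to a regular field tangent to $E_p=\{t=0\}$, and the other chart is the same with $u,w$ exchanged. The lift is tangent to each $L'$ away from $E_p$, hence everywhere on $L'$. This proves the claim.

**Step 3: no higher direct image.** We show $R^1\pi_*\Theta_X(-\log D^+)=0$. Work near $E_p$, with affine coordinates $u,w$ centered at $p$, in which the three lines are given by linear forms. By the formula of Step 2, with $\alpha=t$ and $\beta=ts$, the Euler field $u\partial_u+w\partial_w$ lifts to $t\partial_t$, where $t$ is a local equation of $E_p$; the same holds in the other chart. A local frame of $\Theta_X(-\log D^+)$ along $E_p$ is $t\partial_t,\partial_s$, or $t\partial_t,(s-s_0)\partial_s$ where some $L'=\{s=s_0\}$ meets $E_p$. So $t\partial_t$ is a nowhere vanishing section, and near $E_p$ there is an exact sequence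
$$0\to\mathcal{O}\to\Theta_X(-\log D^+)\to Q\to0$$
with $Q$ a line bundle. Comparing determinants, $Q$ has degree
$$-(K_X+D^+)\cdot E_p=-(-1-1+3)=-1$$
on $E_p$. Let $F$ be $\mathcal{O}$ or $Q$, of degree $d\in\{0,-1\}$ on $E_p$. The sheaf $\mathcal{O}(-kE_p)|_{E_p}$ has degree $k$, so in
$$0\to F(-kE_p)|_{E_p}\to F|_{(k+1)E_p}\to F|_{kE_p}\to0$$
the left term has degree $d+k\ge-1$ on $\mathbb{P}^1$ and no $H^1$. By induction on $k$, starting from $H^1(F|_{E_p})=0$, we get $H^1(F|_{kE_p})=0$ for all $k\ge1$. By the theorem on formal functions $R^1\pi_*F=0$. So $R^1\pi_*\Theta_X(-\log D^+)=0$. The fibers of $\pi$ have dimension at most $1$, so there are no further direct images, and the Leray spectral sequence with Steps 1 and 2 gives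
$$H^i(\Theta_X(-\log D))=H^i\big(\mathbb{P}^2,\Theta_{\mathbb{P}^2}(-\log B)\big).$$

**Step 4: three derivations.** Consider on $\mathbb{C}^3$
$$\theta_1=x\partial_x+y\partial_y+z\partial_z,\quad\theta_2=x^4\partial_x+y^4\partial_y+z^4\partial_z,\quad\theta_3=y^2z^2\partial_x+x^2z^2\partial_y+x^2y^2\partial_z .$$
They preserve the ideal of each of the nine lines. For $\theta_1$ this is clear, since $\theta_1(\ell)=\ell$ for a linear form $\ell$. For $\ell=x-\omega^iy$, on $x=\omega^iy$ we have
$$\theta_2(\ell)=x^4-\omega^iy^4=(\omega^{4i}-\omega^i)y^4=0,\qquad\theta_3(\ell)=y^2z^2-\omega^ix^2z^2=z^2y^2(1-\omega^{3i})=0 .$$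
The other lines follow by symmetry, since all three derivations are invariant under permutations of the coordinates. The coefficient determinant is
$$\det\begin{pmatrix}x&y&z\\x^4&y^4&z^4\\y^2z^2&x^2z^2&x^2y^2\end{pmatrix}=x^3y^6-x^3z^6-x^6y^3+y^3z^6+x^6z^3-y^6z^3,$$
and expanding the product shows that this equals $f=(x^3-y^3)(y^3-z^3)(z^3-x^3)$, the defining polynomial of the arrangement.

**Step 5: the arrangement is free with exponents $(1,4,4)$.** This is an instance of Saito's criterion (K. Saito, *Theory of logarithmic differential forms and logarithmic vector fields*, 1980). Here is the argument in our case, in the form needed for sheaves. The Euler sequence $0\to\mathcal{O}\to\mathcal{O}(1)^3\to\Theta_{\mathbb{P}^2}\to0$, whose first map is given by $\theta_1$, represents vector fields on an open set $U=\{h\ne0\}$ by derivations $g=g_1\partial_x+g_2\partial_y+g_3\partial_z$ with $g_i\in\mathbb{C}[x,y,z]_h$ homogeneous of degree $1$, modulo multiples of $\theta_1$. Let $\ell$ be the equation of a line of $\mathcal{L}$ and $\ell_0$ a linear form that does not vanish near a given point. Then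
$$g(\ell/\ell_0)=\frac{g(\ell)}{\ell_0}-\frac{\ell\,g(\ell_0)}{\ell_0^2},$$
so the vector field is tangent to the line if and only if $g(\ell)\in(\ell)$. Let $\mathcal{D}\subset\mathcal{O}(1)^3$ be the sheaf of those $g$ with $g(\ell)\in(\ell)$ for all nine $\ell$. Then $\Theta_{\mathbb{P}^2}(-\log B)=\mathcal{D}/\mathcal{O}\theta_1$.

Now let $g$ be a section of $\mathcal{D}$ over $U$. Where $\ell=0$, the coefficient vectors of $g,\theta_1,\theta_2,\theta_3$ all lie in the $2$-dimensional kernel of $\ell$. So the determinants $\det(g,\theta_2,\theta_3)$, $\det(\theta_1,g,\theta_3)$ and $\det(\theta_1,\theta_2,g)$ vanish there and are divisible by $\ell$. The nine forms $\ell$ are pairwise coprime with product $f$ up to a constant, so the determinants are divisible by $f$ in the factorial ring $\mathbb{C}[x,y,z]_h$. By Cramer's rule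
$$g=c_1\theta_1+c_2\theta_2+c_3\theta_3,$$
where $c_1,c_2,c_3$ are these determinants divided by $f=\det(\theta_1,\theta_2,\theta_3)$. They are regular on the cone over $U$, are uniquely determined, and are homogeneous of degrees
$$1+4+4-9=0,\qquad1+1+4-9=-3,\qquad1+4+1-9=-3 .$$
Conversely, all such combinations lie in $\mathcal{D}$ by Step 4. So $\mathcal{D}\cong\mathcal{O}\oplus\mathcal{O}(-3)^2$, with first summand $\mathcal{O}\theta_1$, and
$$\Theta_{\mathbb{P}^2}(-\log B)\cong\mathcal{O}(-3)^2 .$$

**Step 6: cohomology.** On $\mathbb{P}^2$ we have $h^0(\mathcal{O}(-3))=h^1(\mathcal{O}(-3))=0$, and $h^2(\mathcal{O}(-3))=h^0(\mathcal{O})=1$ by Serre duality. By Step 3, $h^i(\Theta_X(-\log D))=0,0,2$ for $i=0,1,2$. This completes the proof of Theorem 2. $\blacksquare$
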